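\title{Stationary reflection at $\aleph_{\omega\cdot 2+1}$ with a set that does not reflect at cofinalities below $\aleph_\omega$}

\begin{abstract}
We show that it is consistent, relative to infinitely many supercompact cardinals, that every stationary subset of $\aleph_{\omega\cdot2+1}$ reflects while some stationary set of ordinals of cofinality $\omega$ in $\aleph_{\omega\cdot2+1}$ reflects at no ordinal of cofinality below $\aleph_\omega$. More generally, for any uncountable cardinal $\Theta$ below the supercompact cardinals we construct a model in which every stationary subset of $\lambda=\Theta^{+\omega+1}$ reflects at every sufficiently large cofinality $\Theta^{+m}$, and some stationary subset of $\lambda$ reflects at no cofinality $\le\Theta$. The set is added at the last stage of an Easton-support iteration. Master conditions exist because reflection at cofinalities above $\Theta$ is allowed, so the large cardinals remain generically supercompact; they are then collapsed, and a club of approachable points is shot through $\lambda$.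
\end{abstract}

\section{Introduction}\label{sec:intro}

A subset $C$ of a limit ordinal $\alpha$ is \emph{club} in $\alpha$ if it is unbounded in $\alpha$ and contains each of its limit points below $\alpha$. Suppose $\mathrm{cf}(\alpha)>\omega$. Then the intersection of fewer than $\mathrm{cf}(\alpha)$ clubs is club, the set $\lim(C)$ of limit points below $\alpha$ of an unbounded $C\subseteq\alpha$ is club, and $S\subseteq\alpha$ is called \emph{stationary} if it meets every club. For infinite cardinals $\kappa<\lambda$ with $\kappa$ regular let
\[
S^\lambda_\kappa=\{\alpha<\lambda:\mathrm{cf}(\alpha)=\kappa\},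
\]
and define $S^\lambda_{<\kappa}$, $S^\lambda_{\le\kappa}$, $S^\lambda_{>\kappa}$ in the same way. Let $\lambda>\omega_1$ be regular and $S\subseteq\lambda$ stationary. We say that $S$ \emph{reflects at} $\alpha\in S^\lambda_{>\omega}$ if $S\cap\alpha$ is stationary in $\alpha$, and that $S$ \emph{reflects} if it reflects at some such $\alpha$. Reflection is only considered at ordinals of uncountable cofinality. If $\mu$ is singular and $\lambda=\mu^+$, then $\mathrm{Refl}(\lambda)$ is the statement that every stationary subset of $\lambda$ reflects.

Reflection is a compactness property: a set that is large in $\lambda$ is already large in an initial segment. The right measure of how far down the largeness descends is the cofinality of the reflection point, since $S\cap\alpha$ is, modulo a club, a copy of a subset of the regular cardinal $\mathrm{cf}(\alpha)$ (Lemma~\ref{lem:basic}(b)). A subset of $S^\lambda_\delta$ cannot reflect at cofinalities $\le\delta$ (Lemma~\ref{lem:basic}(a)). So $S^{\delta^+}_\delta$ never reflects when $\delta$ is regular, and among successor cardinals only successors of singular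 cardinals can satisfy full reflection. A subset of $S^\lambda_\omega$, on the other hand, may a priori reflect at any uncountable cofinality, and one can ask whether $\mathrm{Refl}(\lambda)$ forces it to reflect at a small one. At $\lambda=\aleph_{\omega+1}$ all cofinalities are below $\aleph_\omega$. The cardinal $\aleph_{\omega\cdot2+1}$ is the first successor of a singular cardinal $\mu$ with another singular cardinal below $\mu$, so it is the first place where a set could avoid all cofinalities below a singular cardinal and still reflect. This is the question, posed in \cite{LH}, that we answer.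

\begin{quote}
Is it consistent, relative to large cardinals, that $\mathrm{Refl}(\aleph_{\omega\cdot2+1})$ holds and some stationary $S\subseteq S^{\aleph_{\omega\cdot2+1}}_\omega$ does not reflect at any ordinal in $S^{\aleph_{\omega\cdot2+1}}_{<\aleph_\omega}$?
\end{quote}

The elementary consequences of $\mathrm{Refl}(\lambda)$ suggest a positive answer. Iterating $\mathrm{Refl}(\lambda)$ pushes reflection points \emph{up} in cofinality (Proposition~\ref{prop:zfc}), whereas the evident way to push them \emph{down} uses reflection at smaller cardinals (Remark~\ref{rem:down}), which the hypothesis does not provide. The difficulty is to build the model: the set $S$ has to be added above all the large cardinals that are responsible for reflection at $\lambda$, without destroying them.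

For a cardinal $\Theta$, let $\Theta^{+m}$ be its $m$-th successor, $\Theta^{+\omega}=\sup_m\Theta^{+m}$ and $\Theta^{+\omega+1}=(\Theta^{+\omega})^+$. A cardinal $\kappa$ is \emph{supercompact} if for every cardinal $\chi\ge\kappa$ there is an elementary embedding $j:V\to M$ into a transitive class with critical point $\kappa$, $j(\kappa)>\chi$ and ${}^\chi M\subseteq M$.

\begin{theorem}\label{thm:main}
Let $\Theta$ be an uncountable cardinal and $\kappa_0<\kappa_1<\cdots$ supercompact cardinals with $\kappa_0>\Theta$. There is a forcing extension with no new $\Theta$-sequences of ordinals (so cardinals $\le\Theta^+$ are unchanged) in which, writing $\lambda=\Theta^{+\omega+1}$: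
\begin{enumerate}
\item[(1)] for every regular $\delta<\Theta^{+\omega}$, every stationary $T\subseteq S^\lambda_\delta$ and every $m\ge1$ with $\Theta^{+m}>\delta$, the set $T$ reflects at an ordinal of cofinality $\Theta^{+m}$; in particular $\mathrm{Refl}(\lambda)$ holds;
\item[(2)] there is $S\subseteq S^\lambda_{\le\Theta}$ such that $S\cap S^\lambda_\delta$ is stationary for every regular $\delta\le\Theta$, and $S$ does not reflect at any ordinal of cofinality $\le\Theta$.
\end{enumerate}
\end{theorem}

The two clauses fit together exactly. The uncountable cofinalities of ordinals below $\lambda$ are the regular cardinals $\le\Theta$ and the $\Theta^{+m}$, $m\ge1$; every stationary subset of $S\cap S^\lambda_\omega$ reflects at none of the former and at all of the latter.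

\begin{corollary}\label{cor:answer}
Each of the following is consistent relative to ZFC together with infinitely many supercompact cardinals.
\begin{enumerate}
\item[(a)] $\mathrm{Refl}(\aleph_{\omega\cdot2+1})$ holds and some stationary subset of $S^{\aleph_{\omega\cdot2+1}}_\omega$ reflects at no ordinal in $S^{\aleph_{\omega\cdot2+1}}_{<\aleph_\omega}$.
\item[(b)] For a given $m<\omega$: $\mathrm{Refl}(\aleph_{\omega\cdot2+1})$ holds and some stationary subset of $S^{\aleph_{\omega\cdot2+1}}_\omega$ reflects at no ordinal of cofinality $\le\aleph_{\omega+m}$.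
\item[(c)] For a given $m$ with $1\le m<\omega$: $\mathrm{Refl}(\aleph_{\omega+1})$ holds and some stationary subset of $S^{\aleph_{\omega+1}}_\omega$ reflects at no ordinal of cofinality $\le\aleph_m$.
\end{enumerate}
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:main} with $\Theta=\aleph_\omega$, $\aleph_{\omega+m}$, $\aleph_m$, and take the set $S\cap S^\lambda_\omega$. Cardinals $\le\Theta$ are preserved, so $\Theta$ keeps its index, and $\lambda$ is $\aleph_{\omega\cdot2+1}$, $\aleph_{\omega+m+\omega+1}=\aleph_{\omega\cdot2+1}$, $\aleph_{m+\omega+1}=\aleph_{\omega+1}$ respectively.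
\end{proof}

Part (a) is the positive answer to the question. Section~\ref{sec:zfc} collects what ZFC says about cofinalities of reflection points. Section~\ref{sec:embedding} isolates the argument that produces reflection from an elementary embedding and gives the plan of the proof of Theorem~\ref{thm:main}, which occupies the remaining sections.

\section{Cofinalities of reflection points}\label{sec:zfc}

\begin{lemma}\label{lem:basic}
Let $\lambda>\omega_1$ be regular and $\alpha\in S^\lambda_{>\omega}$.
\begin{enumerate}
\item[(a)] If $T\subseteq S^\lambda_\delta$ and $\mathrm{cf}(\alpha)\le\delta$, then $T\cap\alpha$ is not stationary in $\alpha$.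
\item[(b)] Let $\pi:\mathrm{cf}(\alpha)+1\to\alpha+1$ be increasing and continuous with $\pi(\mathrm{cf}(\alpha))=\alpha$. Let $S\subseteq\lambda$ and let $\beta\le\mathrm{cf}(\alpha)$ have uncountable cofinality. Then $\mathrm{cf}(\pi(\beta))=\mathrm{cf}(\beta)$, and $\pi^{-1}[S]\cap\beta$ is stationary in $\beta$ if and only if $S\cap\pi(\beta)$ is stationary in $\pi(\beta)$.
\item[(c)] If $\lambda=\mu^+$ with $\mu$ singular, then every stationary subset of $\lambda$ has a stationary subset contained in $S^\lambda_\delta$ for some regular $\delta<\mu$.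
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $C$ be club in $\alpha$ of order type $\mathrm{cf}(\alpha)$. Each $\beta\in\lim(C)$ has cofinality at most the order type of $C\cap\beta$, which is less than $\mathrm{cf}(\alpha)\le\delta$. So the club $\lim(C)$ misses $T$.

(b) The map $\pi{\restriction}\beta$ is an increasing continuous bijection of $\beta$ onto a club $C$ in $\pi(\beta)$; it maps clubs in $\beta$ to clubs in $\pi(\beta)$, and preimages of clubs in $\pi(\beta)$ are preimages of club subsets of $C$, hence club in $\beta$.

(c) The cofinality of a limit ordinal below $\lambda$ is a regular cardinal $\le\mu$, hence $<\mu$. So the club of limit ordinals is the union of at most $\mu$ sets $S^\lambda_\delta$, and a union of $\mu$ nonstationary sets is nonstationary.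
\end{proof}

\begin{remark}\label{rem:down}
Part (b) is the way to push reflection down: if $S$ reflects at $\alpha$, then $\bar S=\pi^{-1}[S]\cap\mathrm{cf}(\alpha)$ is stationary in $\mathrm{cf}(\alpha)$, and if $\bar S$ reflects at $\beta$ then $S$ reflects at $\pi(\beta)$, whose cofinality is smaller than $\mathrm{cf}(\alpha)$. Hence, if $\alpha$ is a reflection point of $S$ of least possible cofinality, then $\bar S$ does not reflect at all. In the model of Theorem~\ref{thm:main} for $\Theta=\aleph_\omega$ the least cofinality for $S\cap S^\lambda_\omega$ is $\aleph_{\omega+1}$, so there $\mathrm{Refl}(\aleph_{\omega+1})$ fails.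
\end{remark}

In the other direction, a set that avoids all cofinalities $\le\Theta$ must, under $\mathrm{Refl}(\Theta^{+\omega+1})$, reflect at unboundedly many of the remaining ones.

\begin{proposition}[ZFC]\label{prop:zfc}
Let $\mu=\Theta^{+\omega}$ and $\lambda=\mu^+$, assume $\mathrm{Refl}(\lambda)$, and let $S\subseteq\lambda$ be stationary and not reflecting at any ordinal of cofinality $\le\Theta$. Then $S$ reflects at ordinals of cofinality $\Theta^{+m}$ for infinitely many $m$.
\end{proposition}

\begin{proof}
For stationary $T\subseteq\lambda$ let $\mathrm{Tr}(T)$ be the set of $\alpha\in S^\lambda_{>\omega}$ at which $T$ reflects. It is stationary: if $C$ is club, then $T\cap C$ reflects at some $\alpha$, so $C\cap\alpha$ is unbounded in $\alpha$ and $\alpha\in C\cap\mathrm{Tr}(T)$. By hypothesis $\mathrm{Tr}(S)\subseteq\bigcup_{m\ge1}S^\lambda_{\Theta^{+m}}$, so the set $X$ of $m\ge1$ for which $\mathrm{Tr}(S)\cap S^\lambda_{\Theta^{+m}}$ is stationary is nonempty. We show that $X$ has no maximum. Let $m\in X$ and $T=\mathrm{Tr}(S)\cap S^\lambda_{\Theta^{+m}}$. Let $\beta\in\mathrm{Tr}(T)$.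 Then $\mathrm{cf}(\beta)>\Theta^{+m}$ by Lemma~\ref{lem:basic}(a). Moreover $S$ reflects at $\beta$: if $C$ is club in $\beta$, some $\alpha\in T\cap\beta$ is a limit point of $C$, and the club $C\cap\alpha$ meets the stationary set $S\cap\alpha$. So the stationary set $\mathrm{Tr}(T)$ is contained in $\bigcup_{m'>m}(\mathrm{Tr}(S)\cap S^\lambda_{\Theta^{+m'}})$, and some $m'>m$ is in $X$.
\end{proof}

\section{Reflection from an elementary embedding}\label{sec:embedding}

Let $j:U\to M$ be an elementary embedding between transitive models of ZFC with critical point $\kappa$; it need not be definable in $U$. Write $j''x=\{j(y):y\in x\}$. If $e\in U$ is a sequence of length $\xi<\kappa$, then $j(e)=\langle j(e(i)):i<\xi\rangle$. Hence $j(x)=j''x$ whenever $|x|^U<\kappa$, and $j(\alpha)=\sup j''\alpha$ whenever $\alpha$ is a limit ordinal with $\mathrm{cf}^U(\alpha)<\kappa$. If $\kappa$ is inaccessible in $U$, induction on rank gives $j(x)=x$ for $x\in V_\kappa^U$.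

All reflection in this paper comes from the following lemma.

\begin{lemma}\label{lem:rho}
Let $j:U\to M$ be as above, let $\lambda\ge\kappa$ be regular in $U$, and suppose $j{\restriction}\lambda\in M$ and $\rho:=\sup j''\lambda<j(\lambda)$. Let $T\in U$ be a set of limit ordinals below $\lambda$ with $\mathrm{cf}^U(\alpha)<\kappa$ for $\alpha\in T$. Assume:
\begin{enumerate}
\item[(a)] $\mathrm{cf}^M(\lambda)>\omega$;
\item[(b)] every $\omega$-sequence of ordinals below $\lambda$ that lies in $M$ lies in $U$;
\item[(c)] $T$ meets every set in $M$ that is club in $\lambda$.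
\end{enumerate}
Then, in $M$, $\mathrm{cf}(\rho)=\mathrm{cf}(\lambda)$ and $j(T)\cap\rho$ is stationary in $\rho$.
\end{lemma}

\begin{proof}
The map $j{\restriction}\lambda\in M$ is increasing and cofinal in $\rho$, which gives the first claim. Let $B\in M$ be club in $\rho$ and $D=\{\alpha<\lambda:j(\alpha)\in B\}\in M$.

The set $D$ is unbounded in $\lambda$. Given $\alpha_0<\lambda$, choose in $M$ ordinals $\alpha_i<\lambda$ and $\beta_i\in B$ with $j(\alpha_0)<\beta_0<j(\alpha_1)<\beta_1<\cdots$. By (a), $\alpha_\omega=\sup_i\alpha_i<\lambda$. By (b), $\langle\alpha_i:i<\omega\rangle\in U$, so $j(\alpha_\omega)=\sup_ij(\alpha_i)=\sup_i\beta_i$. This ordinal is below $\rho$, so it is in $B$, and $\alpha_\omega\in D$.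

By (a), $\lim(D)\in M$ is club in $\lambda$, and by (c) there is $\alpha\in T\cap\lim(D)$. Then $j(\alpha)=\sup j''\alpha=\sup j''(D\cap\alpha)$ is a limit of points of $B$ and is below $\rho$. So $j(\alpha)\in B\cap j(T)$.
\end{proof}

\begin{example}\label{ex:sc}
Let $\kappa$ be supercompact, $\lambda\ge\kappa$ regular, and $T$ a stationary set of limit ordinals in $S^\lambda_{<\kappa}$. Take $j:V\to M$ with critical point $\kappa$, $j(\kappa)>\lambda$ and ${}^\lambda M\subseteq M$. Then $j{\restriction}\lambda\in M$, and $\rho<j(\lambda)$ because $j(\lambda)>\lambda$ is regular in $M$. Hypotheses (a)--(c) hold because $M\subseteq V$. So in $M$ the set $j(T)$ reflects at an ordinal of cofinality $<j(\kappa)$, and by elementarity $T$ reflects at an ordinal of cofinality $<\kappa$. With Lemma~\ref{lem:basic}(c) it follows that $\mathrm{Refl}(\mu^+)$ holds when $\mu$ is the supremum of supercompact cardinals $\kappa_0<\kappa_1<\cdots$.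
\end{example}

For the rest of the paper fix $\Theta$ and the $\kappa_n$ as in Theorem~\ref{thm:main}, and put
\[
\mu=\sup_n\kappa_n,\qquad\lambda=\mu^+,\qquad\kappa_{-1}=\Theta^+.
\]
We want to keep the conclusion of Example~\ref{ex:sc} while adding $S$ and turning $\lambda$ into $\Theta^{+\omega+1}$. This is done in three steps, $V\subseteq W\subseteq N\subseteq N[E]$, none of which adds a $\Theta$-sequence of ordinals.

\emph{Adding $S$} (Sections~\ref{sec:poset} and~\ref{sec:iteration}). The set $S$ is added by its initial segments. To extend an embedding $j$ with critical point $\kappa_n$ to the extension one needs a single condition below the $j$-images of all initial segments of $S$. The natural candidate is their union, of height $\rho=\sup j''\lambda$. This is the ordinal at which Lemma~\ref{lem:rho} makes stationary sets reflect; the union is nevertheless a condition, because $\rho$ has cofinality $>\Theta$ and nothing is forbidden there. The union must also belong to the target model, so the generic $S$ must be added by the $j$-image of the forcing below $\kappa_n$. By elementarity the forcing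 below $\kappa_n$ must then contain posets of the same kind, and this is why we iterate. In the resulting model $W$ each $\kappa_n$ is the critical point of an embedding that is added by a highly distributive poset.

\emph{Collapsing} (Section~\ref{sec:collapse}). Levy collapses make $\kappa_n$ the successor of $\kappa_{n-1}$. In the target model $\lambda$, and hence $\rho$, now has cofinality $\kappa_{n-1}$, which is where the cofinalities $\Theta^{+m}$ of clause~(1) come from.

\emph{Approachability} (Section~\ref{sec:approach}). The target model now lives in an extension by a $\kappa_{n-1}$-closed poset that collapses $\lambda$, and hypothesis (c) of Lemma~\ref{lem:rho} asks that $T$ survive this poset. That is true if the points of $T$ are approachable, so the last step adds a club $E$ of such points.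

\section{Forcing preliminaries}\label{sec:prelim}

Posets have a largest element $1$, and $q\le p$ means that $q$ is stronger. Let $\bar\kappa$ be a regular cardinal and $\nu$ an infinite cardinal. A poset is \emph{$\bar\kappa$-closed} if decreasing sequences of length $<\bar\kappa$ have lower bounds, \emph{$\bar\kappa$-directed closed} if directed subsets of size $<\bar\kappa$ have lower bounds, and \emph{$\nu$-distributive} if the intersection of $\nu$ open dense sets is dense. In the game $\mathcal G_\beta(\mathbb X)$ two players build a decreasing sequence $\langle x_i:i<\beta\rangle$ in $\mathbb X$ with $x_0=1$; player I moves at odd stages, player II at even stages (including limits), and II loses if and only if she has no legal move at some stage $<\beta$. The poset is \emph{$\beta$-strategically closed} if II has a winning strategy. A subset $X$ of a poset is \emph{$\Theta^+$-directed} if every subset of $X$ of size $\le\Theta$ has a lower bound in $X$. For a cardinal $\chi$, $H(\chi)$ is the set of sets whose transitive closure has size $<\chi$.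

We use the following standard facts; $U$ denotes a transitive model of ZFC and $\mathbb X,\mathbb Y\in U$.

\begin{enumerate}
\item[(F1)] A $(\nu+1)$-strategically closed poset is $\nu$-distributive: I enters the $i$-th dense set at stage $2i+1$, and II's move at stage $\nu$ lies in all of them. A $\bar\kappa$-closed poset is $\nu$-distributive for $\nu<\bar\kappa$. A $\nu$-distributive poset adds no new $\nu$-sequences of ground model elements. Moreover, if $\mathbb X$ is $\nu$-distributive in $U$, $G$ is generic, $Y\subseteq G$, $Y\in U$ and $|Y|^U\le\nu$, then $Y$ has a lower bound in $G$: the filter $G$ meets $\bigcap_{y\in Y}\{x:x\le y\text{ or }x\perp y\}$. Two-step iterations, and full-support iterations of length $\omega$, of $\bar\kappa$-closed posets are $\bar\kappa$-closed.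
\item[(F2)] A subset of $\gamma$ in $U[G]$ has a name coded by a subset of $\gamma\times\mathbb X$. A cardinal $\iota>|\mathbb X|$ that is regular, strong limit, or inaccessible in $U$ remains so in $U[G]$. A regular $\iota$ remains regular if $\mathbb X$ is $\iota$-c.c.
\item[(F3)] (Product lemma.) $G\times H$ is $\mathbb X\times\mathbb Y$-generic over $U$ if and only if $G$ is $\mathbb X$-generic over $U$ and $H$ is $\mathbb Y$-generic over $U[G]$, and the same holds with the roles exchanged.
\item[(F4)] (Lifting.) If $j:U\to M$ is elementary, $G$ is $\mathbb X$-generic over $U$, $H$ is $j(\mathbb X)$-generic over $M$ and $j''G\subseteq H$, then $\dot x^G\mapsto j(\dot x)^H$ is an elementary embedding $U[G]\to M[H]$ extending $j$. A lower bound of $j''G$ in $j(\mathbb X)$ is a \emph{master condition}: every generic $H$ containing it includes $j''G$.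
\item[(F5)] A map $\pi:\mathbb X\to\mathbb Y$ is a \emph{projection} if it preserves order, $\pi(1)=1$, and for $x\in\mathbb X$ and $y\le\pi(x)$ there is $x'\le x$ with $\pi(x')\le y$. Let $H$ be $\mathbb Y$-generic over $U$, $\mathbb X/H=\{x:\pi(x)\in H\}$, and let $G$ be $\mathbb X/H$-generic over $U[H]$. Then $G$ is $\mathbb X$-generic over $U$ and $\pi''G$ generates $H$. The reason is that, for $D\in U$ dense in $\mathbb X$ and $x\in\mathbb X/H$, the set $\{\pi(x'):x'\le x,\ x'\in D\}$ is dense below $\pi(x)$, so it meets $H$.
\item[(F6)] For a set $I$ of ordinals, $\mathrm{Coll}(\bar\kappa,I)$ consists of the partial functions $p$ on $I\times\bar\kappa$ with $|p|<\bar\kappa$ and $p(\alpha,\xi)<\alpha$, ordered by reverse inclusion. It is $\bar\kappa$-directed closed (take unions), and $\mathrm{Coll}(\bar\kappa,I\cup J)\cong\mathrm{Coll}(\bar\kappa,I)\times\mathrm{Coll}(\bar\kappa,J)$ for disjoint $I,J$. We write $\mathrm{Coll}(\bar\kappa,{<}\iota)$ for $I=\{\alpha:\alpha<\iota\}$. If $\iota>\bar\kappa$ is inaccessible, this poset has size $\iota$, is $\iota$-c.c., and forces $\iota=\bar\kappa^+$.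
\item[(F7)] (Factor Lemma \cite[Lemma 21.8]{Jech}.) Let $\mathbb X_\beta$ be an iteration that takes a direct or an inverse limit at each limit stage, let $\alpha<\beta$, and in the extension by $\mathbb X_\alpha$ let $\mathbb X_{\alpha,\beta}$ be the iteration of the iterands with index in $[\alpha,\beta)$, with the same type of limit at each stage. If inverse limits are taken at all later limit stages whose cofinality is at most $|\mathbb X_\alpha|$, then $\mathbb X_\beta\cong\mathbb X_\alpha*\dot{\mathbb X}_{\alpha,\beta}$. In $U[G_\alpha]$ the isomorphism induces a \emph{translation map} $q\mapsto q^{G_\alpha}$ from $\mathbb X_\beta$ to $\mathbb X_{\alpha,\beta}$, which is onto up to names that are forced to be equal, and generic filters correspond via $G_\beta=\{q:q{\restriction}\alpha\in G_\alpha,\ q^{G_\alpha}\in G_{\alpha,\beta}\}$.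
\item[(F8)] Let $V\subseteq U$, let $\mu$ be a singular cardinal in $U$, and suppose that $U$ has no cofinal map $\delta\to\lambda$ with $\delta<\mu$. Then $\lambda=(\mu^+)^U$. Indeed $\mathrm{cf}^U(\lambda)\ge\mu$ is regular in $U$, so it is a cardinal in $(\mu,\lambda]$, and $\lambda$ is the only one.
\end{enumerate}

We constantly compare two models with the same short sequences. Let $U\subseteq U'$ be transitive models of ZFC with the same ordinals and $\nu$ an infinite ordinal. The pair $(U,U')$ is \emph{$\nu$-tight} if every function $\nu\to\mathrm{Ord}$ in $U'$ is in $U$.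

\begin{lemma}\label{lem:tight}
Let $(U,U')$ be $\nu$-tight, $\nu$ a cardinal.
\begin{enumerate}
\item[(a)] Every sequence in $U'$ of length $\le\nu$ of elements of a fixed set in $U$ is in $U$, and $H(\nu^+)^U=H(\nu^+)^{U'}$.
\item[(b)] For every ordinal $\gamma$ and $\delta\le\nu$, $\mathrm{cf}^U(\gamma)=\delta$ if and only if $\mathrm{cf}^{U'}(\gamma)=\delta$.
\item[(c)] If $\mathbb X\in U$ is $\bar\kappa$-closed in $U$ with $\bar\kappa\le\nu$, or $(\nu+1)$-strategically closed in $U$, then the same holds in $U'$.
\item[(d)] If $\mathbb X\in U$, $|\mathbb X|^U\le\nu$ and $G$ is $\mathbb X$-generic over $U'$, then $(U[G],U'[G])$ is $\nu$-tight.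
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Enumerating the fixed set in $U$ turns the sequence into a sequence of ordinals. If $x\in H(\nu^+)^{U'}$, then $\in$ on the transitive closure of $\{x\}$ is isomorphic to a relation on a subset of $\nu$. This relation is in $U$, and its Mostowski collapse, computed in $U$, recovers $x$ and shows $x\in H(\nu^+)^U$. The other inclusion holds because $U\subseteq U'$.

(b) Always $\mathrm{cf}^{U'}(\gamma)\le\mathrm{cf}^U(\gamma)$. If either cofinality is $\le\nu$, then $\mathrm{cf}^{U'}(\gamma)\le\nu$, a cofinal sequence witnessing it is in $U$, and the two are equal.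

(c) By (a), the decreasing sequences of length $<\bar\kappa$ in $U'$, and the partial runs of $\mathcal G_{\nu+1}(\mathbb X)$ in $U'$, are in $U$. So the lower bounds, and the answers of II's strategy, are available.

(d) Let $f=\dot f^G:\nu\to\mathrm{Ord}$ with $\dot f\in U'$. In $U'$ define $F$ on $\nu\times\mathbb X$ by $F(\xi,x)=\zeta+1$ if $x\Vdash\dot f(\xi)=\zeta$, and $F(\xi,x)=0$ if there is no such ordinal $\zeta$. As $|\nu\times\mathbb X|^U=\nu$, tightness gives $F\in U$. Since $f(\xi)=\zeta$ if and only if $F(\xi,x)=\zeta+1$ for some $x\in G$, we get $f\in U[G]$.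
\end{proof}

The next lemma says that a Levy collapse absorbs every small poset that is as closed as itself. Two posets are \emph{equivalent} if their separative quotients have isomorphic dense subsets; then they have the same generic extensions. Recall that the separative quotient orders conditions by $x\le^*y$ if and only if $x\Vdash y\in\dot G$, that is, every extension of $x$ is compatible with $y$.

\begin{lemma}\label{lem:absorb}
Let $\bar\kappa$ be regular uncountable, $\iota$ inaccessible, $\bar\kappa<\kappa<\iota$, $\mathbb C=\mathrm{Coll}(\bar\kappa,[\kappa,\iota))$, and let $\mathbb A$ be a $\bar\kappa$-closed poset with $|\mathbb A|<\iota$. Then $\mathbb A\times\mathbb C$ and $\mathbb C$ have the same generic extensions: for every $\mathbb A\times\mathbb C$-generic $G\times h$ there is a $\mathbb C$-generic $h'$ with $V[h']=V[G][h]$.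
\end{lemma}

\begin{proof}
Let $\nu=2^{|\kappa|\cdot|\mathbb A|}$. Then $\kappa\le\nu<\iota$, $\nu\ge|\mathbb A|$ and $\nu^{<\bar\kappa}=\nu$. By (F6), $\mathbb C\cong\mathrm{Coll}(\bar\kappa,\{\nu\})\times\mathbb C'$, so by (F3) it suffices to show that $\mathbb X=\mathbb A\times\mathrm{Coll}(\bar\kappa,\{\nu\})$ is equivalent to $\mathrm{Coll}(\bar\kappa,\{\nu\})$. The latter is separative and has as a dense subset the tree $\mathcal T$ of functions $t:\xi+1\to\nu$, $\xi<\bar\kappa$. The poset $\mathbb X$ is $\bar\kappa$-closed, has size $\nu$, has an antichain of size $\nu$ below every condition (assign different values to an unused $\xi<\bar\kappa$), and adds a surjection $\bar\kappa\to\nu$. So there is a name $\dot f$ for a surjection from $\bar\kappa$ onto $\dot G$.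

We choose $x_t\in\mathbb X$ for $t\in\mathcal T$ by recursion on the length. Let $\xi<\bar\kappa$, $t:\xi\to\nu$, and $\mathbb X_t=\{x:x\le x_{t\restriction(l+1)}\text{ for all }l<\xi\}$. We let $\langle x_{t^\frown\alpha}:\alpha<\nu\rangle$ enumerate, one-to-one, a maximal antichain of $\mathbb X_t$ whose members decide $\dot f(\xi)$. This is possible: the $x_{t\restriction(l+1)}$ are decreasing, so $\mathbb X_t$ is nonempty by closure, and it is downward closed; take a maximal antichain of deciding conditions and replace one member by a maximal antichain of size $\nu$ below it. If $t$ extends $t'$ then $x_t\le x_{t'}$. If $t,t'$ first differ at $\xi$, then $x_t$ and $x_{t'}$ lie below different members of the antichain for $t{\restriction}\xi$, so $x_t\perp x_{t'}$. If $t$ does not extend $t'$, then $t$ or a one-step extension of $t$ is incomparable with $t'$, so $x_t\not\le^*x_{t'}$. Thus $t\mapsto x_t$ is an order embedding of $\mathcal T$ into the separative quotient of $\mathbb X$.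

Its range is dense. Let $x\in\mathbb X$, and take $y_0\le x$ and $\xi$ with $y_0\Vdash\dot f(\xi)=x$. Define $t:\xi+1\to\nu$ and a decreasing sequence $\langle y_l:l\le\xi+1\rangle$ with $y_l\in\mathbb X_{t\restriction l}$: given $y_l$, pick $t(l)$ with $x_{t\restriction(l+1)}$ compatible with $y_l$ and let $y_{l+1}$ be a common extension; at limits take lower bounds. Then $x_t$ is compatible with $y_0$ and decides $\dot f(\xi)$, so $x_t\Vdash\dot f(\xi)=x\in\dot G$, that is, $x_t\le^*x$.
\end{proof}

\section{A set that does not reflect at cofinalities $\le\Theta$}\label{sec:poset}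

\begin{definition}\label{def:S}
Let $\nu>\Theta$ and let $\tau$ be the least cardinal greater than $\nu$. The poset $\mathbb S_\nu$ consists of the pairs $p=(\eta_p,s_p)$ such that $\eta_p<\tau$, $s_p\subseteq\eta_p+1$ is a set of limit ordinals of cofinality $\le\Theta$, and $s_p\cap\gamma$ is nonstationary in $\gamma$ for all $\gamma\le\eta_p$ with $\omega<\mathrm{cf}(\gamma)\le\Theta$. Put $q\le p$ if $\eta_q\ge\eta_p$ and $s_q\cap(\eta_p+1)=s_p$. We call $\eta_p$ the \emph{height} of $p$.
\end{definition}

The largest condition is $(0,\emptyset)$. For $\eta\in[\eta_p,\tau)$ the pair $(\eta,s_p)$ is a condition below $p$, so heights can be raised at will.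

\begin{lemma}\label{lem:union}
Let $X\subseteq\mathbb S_\nu$ be a nonempty set of pairwise compatible conditions, $\eta=\sup_{p\in X}\eta_p$, $s=\bigcup_{p\in X}s_p$. Suppose that $\eta<\tau$, that $\eta_p<\eta$ for all $p\in X$, and that $s$ is nonstationary in $\eta$ in case $\omega<\mathrm{cf}(\eta)\le\Theta$. Then $(\eta,s)$ is a condition below all $p\in X$, and so is $(\eta,s\cup\{\eta\})$ if $\mathrm{cf}(\eta)\le\Theta$.
\end{lemma}

\begin{proof}
If $p,p'\in X$ have the common extension $r$, then $s_{p'}\cap(\eta_p+1)\subseteq s_r\cap(\eta_p+1)=s_p$. So $s\cap(\eta_p+1)=s_p$. Each $\gamma<\eta$ is $\le\eta_p$ for some $p\in X$, and then $s\cap\gamma=s_p\cap\gamma$. The requirement at $\gamma=\eta$ is the hypothesis, and adding the point $\eta$ does not change $s\cap\gamma$ for $\gamma\le\eta$.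
\end{proof}

\begin{example}\label{ex:notclosed}
The poset is not $\omega_2$-closed. Let $p_i=(i,\ S^{\omega_1}_\omega\cap(i+1))$ for $i<\omega_1$. These are decreasing conditions, since no $\gamma\le i$ has uncountable cofinality. A lower bound $q$ would have $\eta_q\ge\omega_1$ and $s_q\cap\omega_1=S^{\omega_1}_\omega$, which is forbidden because $\omega_1\le\Theta$. (This is the role of the hypothesis that $\Theta$ is uncountable; for $\Theta=\omega$ the non-reflection requirement is empty.)
\end{example}

There are two ways around Example~\ref{ex:notclosed}: control the limit stages of the sequence, or make the height of the union have cofinality above $\Theta$. The first gives distributivity, the second gives master conditions. Call a decreasing sequence $\langle p_i:i<\zeta\rangle$ of limit length $\zeta<\tau$ \emph{continuous} if $\eta_{p_i}<\eta_{p_{i+2}}$ for all $i$, and $p_l=(\sup_{i<l}\eta_{p_i},\bigcup_{i<l}s_{p_i})$ for all limit $l<\zeta$.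

\begin{lemma}\label{lem:strat}
\begin{enumerate}
\item[(a)] A continuous sequence $\langle p_i:i<\zeta\rangle$ satisfies the hypotheses of Lemma~\ref{lem:union}, and $\mathrm{cf}(\eta)=\mathrm{cf}(\zeta)$.
\item[(b)] $\mathbb S_\nu$ is $\beta$-strategically closed for every $\beta<\tau$.
\item[(c)] Every $\Theta^+$-directed $X\subseteq\mathbb S_\nu$ with $|X|<\tau$ has a lower bound.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The heights are nondecreasing and do not attain their supremum $\eta$, so $\mathrm{cf}(\eta)=\mathrm{cf}(\zeta)$, and $\eta<\tau$ as $\tau$ is regular. If $\mathrm{cf}(\zeta)>\omega$, then $\{\eta_{p_l}:l<\zeta\text{ limit}\}$ is club in $\eta$. It is disjoint from $s$: for limit $l$ we have $s_{p_l}\subseteq\eta_{p_l}$, so $\eta_{p_l}\notin s_{p_l}=s\cap(\eta_{p_l}+1)$.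

(b) At an even successor stage, after I's move $p$, II plays $(\eta_p+1,s_p)$. At a limit stage $\zeta$ she plays $(\sup_{i<\zeta}\eta_{p_i},\bigcup_{i<\zeta}s_{p_i})$. For every $i$ one of $i+1,i+2$ is an even successor stage, so the run up to $\zeta$ is continuous and her move is legal by (a).

(c) Let $\eta=\sup_{p\in X}\eta_p<\tau$. Suppose $\eta=\eta_{p_0}$ with $p_0\in X$. For $p\in X$, a common extension $r\in X$ of $p_0$ and $p$ has height $\eta$, so $r=p_0$ and $p_0\le p$. Suppose now that $\eta$ is not attained. Then $\mathrm{cf}(\eta)>\Theta$: otherwise at most $\Theta$ members of $X$ have heights cofinal in $\eta$, and a lower bound for them in $X$ has height $\eta$. So Lemma~\ref{lem:union} applies with nothing to check at $\eta$.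
\end{proof}

Part (c) is the main idea in the case of a single coordinate. If $G$ is $\mathbb S_\nu$-generic over $U$ and $j:U\to M$ fixes $\Theta$, apply (c) in $M$ to $X=j''G\subseteq j(\mathbb S_\nu)$. Provided that $X\in M$, that $|X|^M<j(\tau)$, and that $X$ is $\Theta^+$-directed in $M$, the lower bound is $(\sup j''\tau,\bigcup_{p\in G}j(s_p))$, a master condition. The purpose of the next section is to secure these three provisos for $\nu=\mu$.

\section{The preparatory iteration}\label{sec:iteration}

Let $Z$ be the class of all $\nu>\Theta$ with $\mathrm{cf}(\nu)=\omega$ that are limits of inaccessible cardinals. Then $\mu\in Z$, and $\min Z>\Theta^+$ since there is an inaccessible in $(\Theta,\min Z)$. The class $Z$ is chosen to contain $\mu$, to be definable from $\Theta$ alone, and to be sparse: between $\alpha$ and any $\nu\in Z$ above $\alpha$ there is an inaccessible. Sparseness will make the tails of the iteration distributive beyond the size of the part already done.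

\subsection*{Definition and size}
Define an iteration $\mathbb R_\alpha$, $\alpha\in\mathrm{Ord}$, with direct limits at inaccessible cardinals and inverse limits at all other limit ordinals. At a stage $\alpha\in Z$ force with $\mathbb S_\alpha$ as defined in $V^{\mathbb R_\alpha}$; at other stages force trivially. At stage $\alpha$ use only names in $H(\chi_\alpha)$, where $\chi_\alpha$ is the least strong limit cardinal $>\alpha$ with $\mathbb R_\alpha\in H(\chi_\alpha)$. Nothing is lost: by (F2) the cardinal $\xi=(|\mathbb R_\alpha|\cdot|\alpha|)^+<\chi_\alpha$ is preserved, so $\tau\le\xi$ in the extension, and every name for a condition is forced to be equal to one built from two subsets of $\xi\times\mathbb R_\alpha$. The \emph{support} of a condition is the set of coordinates where it is not the name of the largest element.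

For every inaccessible $\iota>\alpha$ we have $\mathbb R_\alpha\in V_\iota$, and so $|\mathbb R_\alpha|<\iota$. This follows by induction on $\alpha<\iota$: if $\mathbb R_\alpha\in V_\iota=H(\iota)$ then $\chi_\alpha<\iota$ and $H(\chi_\alpha)\in V_\iota$; at limits $\mathbb R_\alpha\subseteq\prod_{\xi<\alpha}H(\chi_\xi)$ and $\iota$ is regular.

Let $\alpha<\beta$. Direct limits at stages above $\alpha$ are taken only at inaccessibles $\iota$, and $\mathrm{cf}(\iota)=\iota>|\mathbb R_\alpha|$. So (F7) gives $\mathbb R_\beta\cong\mathbb R_\alpha*\dot{\mathbb R}_{\alpha,\beta}$, where in $V[G_\alpha]$ the tail $\mathbb R_{\alpha,\beta}$ is the iteration of the $\mathbb S_\xi$, $\xi\in Z\cap[\alpha,\beta)$, with direct limits exactly at the $V$-inaccessibles. In the tail we identify names that are forced to be equal; then the translation map is onto, and $|\mathbb R_{\alpha,\beta}|\le|\mathbb R_\beta|$ in $V[G_\alpha]$.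

\subsection*{Closure of the tails}

\begin{lemma}\label{lem:tails}
Let $\alpha<\beta$ with $Z\cap[\alpha,\beta)\ne\emptyset$ and $\nu=\min(Z\setminus\alpha)$. In $V[G_\alpha]$:
\begin{enumerate}
\item[(a)] $\mathbb R_{\alpha,\beta}$ is $(\nu+1)$-strategically closed, hence $\nu$-distributive; so $(V[G_\alpha],V[G_\beta])$ is $\nu$-tight;
\item[(b)] every $\Theta^+$-directed $X\subseteq\mathbb R_{\alpha,\beta}$ with $|X|\le\nu$ has a lower bound.
\end{enumerate}
\end{lemma}

\begin{proof}
A set is allowed as a support if it is contained in $Z\cap[\alpha,\beta)$ and bounded below every $V$-inaccessible $\iota\in(\alpha,\beta]$. If $\iota\le\nu$ the latter is automatic, as supports miss $\nu$. If $\iota>\nu$, then $\iota$ is regular in $V[G_\alpha]$ by (F2). So a union of at most $\nu$ allowed supports is allowed.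

(a) For $\xi\in Z\cap[\alpha,\beta)$ let $\dot\Sigma_\xi$ name a winning strategy for II in $\mathcal G_{\nu+1}(\mathbb S_\xi)$; it exists by Lemma~\ref{lem:strat}(b), since $\nu+1\le\xi+1$ is below the least cardinal above $\xi$. II plays these strategies in parallel, starting the game at a coordinate when I first uses it. At an even stage $l\le\nu$, after $\langle p_i:i<l\rangle$, she plays $p_l$ trivial outside $A_l=\bigcup_{i<l}\mathrm{supp}(p_i)$. For $\xi\in A_l$ let $i_\xi<l$ be least with $\xi\in\mathrm{supp}(p_{i_\xi})$; it is odd, since II never uses a new coordinate. Consider the sequence consisting of $1$ followed by the $p_i(\xi)$, $i_\xi\le i<l$. The reindexing $i_\xi+k\mapsto1+k$ preserves parity and limits, and $1+k\le i_\xi+k$. Let $p_l(\xi)$ name the answer of $\dot\Sigma_\xi$ to this sequence if it is a run played according to $\dot\Sigma_\xi$, and $1$ otherwise. We show $p_l{\restriction}\xi\le p_i{\restriction}\xi$ for all $i<l$ by induction on $\xi$; limit steps are automatic. If this holds for $\xi\in A_l$, then $p_l{\restriction}\xi$ forces that the $p_i(\xi)$ are decreasing and,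 by induction on even $i\in(i_\xi,l)$, that each such $p_i(\xi)$ is the answer of $\dot\Sigma_\xi$. So it forces $p_l(\xi)\le p_i(\xi)$ for $i_\xi\le i<l$, and $p_i(\xi)$ is trivial for $i<i_\xi$. If $\xi\notin A_l$ all $p_i(\xi)$ are trivial. Hence $p_l$ is a legal move.

(b) Define $q$, trivial outside $\bigcup_{p\in X}\mathrm{supp}(p)$, by recursion on $\xi$. Suppose $q{\restriction}\xi$ is a lower bound of $\{p{\restriction}\xi:p\in X\}$, and let $g\ni q{\restriction}\xi$ be $\mathbb R_{\alpha,\xi}$-generic. In $V[G_\alpha][g]$ the set $X_\xi=\{p(\xi)^g:p\in X\}$ is $\Theta^+$-directed. Indeed, let $Y\subseteq X$ have size $\le\Theta$ there. By (a), or because $\mathbb R_{\alpha,\xi}$ is trivial when $\xi=\nu$, we have $Y\in V[G_\alpha]$ and $|Y|\le\Theta$ in $V[G_\alpha]$. So $Y$ has a lower bound $r\in X$; since $r{\restriction}\xi\in g$, we get $r(\xi)^g\le p(\xi)^g$ for $p\in Y$. As $|X_\xi|\le\nu\le\xi$, Lemma~\ref{lem:strat}(c) gives a lower bound of $X_\xi$; let $q(\xi)$ name it.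
\end{proof}

\subsection*{The model $W$}
Let $G_{\mu+1}=G_\mu*G(\mu)$ be $\mathbb R_{\mu+1}$-generic over $V$, with restrictions $G_\alpha$, and put
\[
W=V[G_{\mu+1}],\qquad S=\bigcup\{s_p:p\in G(\mu)\}.
\]

\begin{lemma}\label{lem:W}
\begin{enumerate}
\item[(a)] $(V,W)$ is $\Theta^+$-tight.
\item[(b)] In $W$ and in $V[G_\mu]$, every $V$-inaccessible below $\mu$ is inaccessible, $\mu$ is a singular strong limit cardinal, and $\lambda=\mu^+$. In particular $\tau=\lambda$ for the poset $\mathbb S_\mu$ of $V[G_\mu]$.
\item[(c)] In $W$, $S\subseteq S^\lambda_{\le\Theta}$, and $S\cap\gamma$ is nonstationary in $\gamma$ whenever $\gamma<\lambda$ and $\omega<\mathrm{cf}(\gamma)\le\Theta$.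
\item[(d)] In $W$, $2^\mu=\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) is Lemma~\ref{lem:tails}(a) with $\alpha=0$.

(b) For $\delta<\mu$, Lemma~\ref{lem:tails}(a) shows that all functions $\delta\to\mathrm{Ord}$ of $W$ lie in $V[G_\delta]$. If $\delta<\iota<\mu$ with $\iota$ inaccessible in $V$, then $\iota$ is inaccessible in $V[G_\delta]$ by (F2); so in $W$ there is no cofinal map $\delta\to\iota$ and there are fewer than $\iota$ subsets of $\delta$. Thus $\iota$ stays inaccessible, and $\mu=\sup_n\kappa_n$ is a singular strong limit. As $|\mathbb R_\delta|<\mu$, no map $\delta\to\lambda$ in $V[G_\delta]$ is cofinal, and (F8) applies. The same argument works in $V[G_\mu]\subseteq W$.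

(c) For $\gamma<\lambda$ there is by density $p\in G(\mu)$ with $\eta_p\ge\gamma$, and $S\cap(\eta_p+1)=s_p$. Cofinalities $\le\Theta$ are the same in $V[G_\mu]$ and $W$ by (a) and Lemma~\ref{lem:tight}(b), and a club of $V[G_\mu]$ in $\gamma$ missing $s_p$ is still club in $W$.

(d) Let $x\subseteq\mu$, $x\in W$. Then $x\in V[G_\mu]$ by Lemma~\ref{lem:tails}(a) with $\alpha=\nu=\mu$. Given $p\in\mathbb S_\mu$ put $\eta_q=\eta_p+\omega\cdot\mu$ and $s_q=s_p\cup\{\eta_p+\omega\cdot(i+1):i\in x\}$. The new points have cofinality $\omega$. If $\gamma\in(\eta_p,\eta_q]$ has uncountable cofinality, then $\gamma=\eta_p+\omega\cdot i^*$ with $\mathrm{cf}(i^*)>\omega$, and $\{\eta_p+\omega\cdot i:i<i^*\text{ limit}\}$ is a club in $\gamma$ disjoint from $s_q$. So $q$ is a condition below $p$. By density, $x=\{i<\mu:\eta+\omega\cdot(i+1)\in S\}$ for some $\eta<\lambda$, and there are only $\lambda$ such $\eta$.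
\end{proof}

\subsection*{Generic supercompactness in $W$}
Fix in $V$ a strong limit cardinal $\chi>\chi_\mu$ with $\mathbb R_{\mu+1}\in H(\chi)$ and with no inaccessible in $(\mu,\chi]$. The least strong limit cardinal with the first two properties works: if $\iota$ is the least inaccessible above $\mu$, then $\mathbb R_{\mu+1},\chi_\mu\in V_\iota$ and the strong limit cardinals below $\iota$ are unbounded in $\iota$. Then $\lambda<\chi$, and $\chi$ is a strong limit in $W$ by (F2). All later posets will have size below $\chi$.

\begin{proposition}\label{prop:gensc}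
Let $n<\omega$ and $\kappa=\kappa_n$. There is a poset $\mathbb D\in W$ such that for every $\mathbb D$-generic extension $W^+$ of $W$ there are, in $W^+$, a transitive model $M'$ containing all ordinals and an elementary embedding $j:W\to M'$ with critical point $\kappa$ and $j(\kappa)>\chi$, such that both $(W,W^+)$ and $(M',W^+)$ are $\chi$-tight.
\end{proposition}

\begin{proof}
Let $j:V\to M$ have critical point $\kappa$, $j(\kappa)>\chi$ and ${}^\chi M\subseteq M$. This is where supercompactness is used. The pair $(M,V)$ is $\chi$-tight, so $H(\chi^+)^M=H(\chi^+)$.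

\emph{Step 1: $j(\mathbb R_\kappa)$ begins with $\mathbb R_{\mu+1}$.} Since $\Theta<\kappa_0$, we have $j(\Theta)=\Theta$, so $j(\mathbb R_\kappa)=\mathbb R^M_{j(\kappa)}$ is given in $M$ by the same definition. As $\chi$ is a strong limit, $M$ and $V$ have the same inaccessibles $\le\chi$, and $Z^M$ and $Z$ agree up to $\mu$. By induction on $\alpha\le\mu+1$, $\mathbb R^M_\alpha=\mathbb R_\alpha$. At limits, the type of the limit is the same and the relevant sequences of names are in $H(\chi)$. At $\alpha+1$, the cardinal $\chi_\alpha\le\chi_\mu<\chi$ and the set $H(\chi_\alpha)$ are computed correctly in $M$. For every $G$ that is $\mathbb R_\alpha$-generic over $V$ the pair $(M[G],V[G])$ is $\chi$-tight by Lemma~\ref{lem:tight}(d), so both models have the same $\mathbb S_\alpha$; hence a condition forces a name into $\mathbb S_\alpha$, or one name below another, over $M$ if and only if it does so over $V$.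

An element of $Z^M$ above $\mu$ lies above an $M$-inaccessible greater than $\mu$, hence above $\chi$. There are such elements below $j(\kappa)$, as $j(\kappa)$ is in $M$ a regular limit of inaccessibles. By (F7) and Lemma~\ref{lem:tails}(a) in $M$, $j(\mathbb R_\kappa)\cong\mathbb R_{\mu+1}*\dot{\mathbb T}_0$, where $\mathbb T_0$ is $(\chi+1)$-strategically closed in $M[G_{\mu+1}]$. The pair $(M[G_{\mu+1}],W)$ is $\chi$-tight, so $\mathbb T_0$ is $\chi$-distributive in $W$ by Lemma~\ref{lem:tight}(c) and (F1).

\emph{Step 2: lifting to $V[G_\kappa]$.} Let $g_0$ be $\mathbb T_0$-generic over $W$ and $M^*=M[G_{\mu+1}][g_0]$. A function $\chi\to\mathrm{Ord}$ in $W[g_0]$ is in $W$, hence in $M[G_{\mu+1}]$; so $(M^*,W[g_0])$ is $\chi$-tight. If $p\in\mathbb R_\kappa$, then $p$ is trivial from some $\alpha<\kappa$ on and $p{\restriction}\alpha\in V_\kappa$, so $j(p)$ is $p{\restriction}\alpha$ followed by trivial coordinates. For $p\in G_\kappa$ this condition lies in the $j(\mathbb R_\kappa)$-generic filter given by $G_{\mu+1}$ and $g_0$. By (F4), $j$ lifts to $j:V[G_\kappa]\to M^*$ in $W[g_0]$.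

\emph{Step 3: the master condition.} Let $K\subseteq\mathbb R_{\kappa,\mu+1}$ be the generic filter with $W=V[G_\kappa][K]$, let $\mathbb T_1=j(\mathbb R_{\kappa,\mu+1})$ and $\nu=\min(Z\setminus\kappa)$. Applying $j$ to Lemma~\ref{lem:tails}, we see that in $M^*$ the poset $\mathbb T_1$ is $(j(\nu)+1)$-strategically closed and each of its $\Theta^+$-directed subsets of size $\le j(\nu)$ has a lower bound; here $j(\nu)\ge j(\kappa)>\chi$.

Since $|\mathbb R_{\kappa,\mu+1}|\le|\mathbb R_{\mu+1}|<\chi$, there is in $V[G_\kappa]$ a bijection $e$ from some $\chi'\le\chi$ onto $\mathbb R_{\kappa,\mu+1}$. Then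
\[
j''K=\{j(e)(j(i)):i\in e^{-1}[K]\}\in M^*,
\]
because $j(e)\in M^*$, $j{\restriction}\chi'\in M$, and $e^{-1}[K]\subseteq\chi'$ is in $W$, hence in $M[G_{\mu+1}]$. Also $|j''K|\le\chi$ in $M^*$. The set $j''K$ is $\Theta^+$-directed in $M^*$. For let $Y\subseteq j''K$ be in $M^*$ and of size $\le\Theta$ there, and let $K_0=\{r\in K:j(r)\in Y\}\in W[g_0]$. An enumeration of $K_0$ in length $\le\Theta$ is in $W$ by the distributivity of $\mathbb T_0$, and then in $V[G_\kappa]$ by Lemma~\ref{lem:tails}(a). By (F1) some $p\in K$ is below all of $K_0$, and $j(p)\in j''K$ is below all of $Y$. Hence $j''K$ has a lower bound $q^*\in\mathbb T_1$.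

\emph{Step 4: lifting to $W$.} By Lemma~\ref{lem:tight}(c) and (F1), $\mathbb T_1$ is $\chi$-distributive in $W[g_0]$. Let $g_1\ni q^*$ be $\mathbb T_1$-generic over $W[g_0]$, $W^+=W[g_0][g_1]$ and $M'=M^*[g_1]$. By (F4), $j$ lifts to $j:W\to M'$. Every function $\chi\to\mathrm{Ord}$ in $W^+$ is in $W$, hence in $M[G_{\mu+1}]\subseteq M'$. Let $\mathbb D$ be $\mathbb T_0$ followed by the cone of $\dot{\mathbb T}_1$ below $\dot q^*$.
\end{proof}

\section{The collapse}\label{sec:collapse}

In $W$ let $\mathbb P$ be the full-support iteration of length $\omega$ whose $n$-th iterand is $\mathbb P_n=\mathrm{Coll}(\kappa_{n-1},{<}\kappa_n)$, computed in the extension by the earlier iterands. Let $\mathbb P_{<n}$ and $\mathbb P_{\le n}$ be the initial parts. At coordinate $n$ we use names in $V^W_{\kappa_n}$. This loses nothing: inductively $\mathbb P_{<n}\in V^W_{\kappa_n}$, so a name for an element of $\mathbb P_n$ is forced to be a subset of $\gamma\times\gamma\times\gamma$, suitably paired, for a single $\gamma<\kappa_n$, and (F2) applies. By (F7), $\mathbb P\cong\mathbb P_{\le n}*\dot{\mathbb P}_{>n}$; in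 the tail we use at coordinate $m>n$ names in $V_{\kappa_m}$ of $W[G_{\le n}]$. Let $G_{\mathbb P}$ be $\mathbb P$-generic over $W$, with pieces $G_{<n},G_n,G_{\le n},G_{>n}$, and $N=W[G_{\mathbb P}]$.

The first collapse starts at $\kappa_{-1}=\Theta^+$ so that no ordinal acquires a new cofinality $\le\Theta$; at such an ordinal nothing would prevent $S$ from reflecting.

\begin{lemma}\label{lem:N}
\begin{enumerate}
\item[(a)] In $W$, $\mathbb P$ is $\Theta^+$-closed and $\mathbb P\in H(\chi)$; $\mathbb P_{\le n}$ has size $\kappa_n$ and is $\kappa_n$-c.c.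
\item[(b)] In $W[G_{\le n}]$, $\mathbb P_{>n}$ is $\kappa_n$-directed closed and $\mathbb P_{>n}\in H(\chi)$. So sequences of ordinals of length $<\kappa_n$ in $N$ lie in $W[G_{\le n}]$.
\item[(c)] In $N$, cardinals $\le\Theta^+$ are preserved, $\kappa_n=\Theta^{+(n+2)}$ for $n\ge-1$, $\mu=\Theta^{+\omega}$ is a strong limit, and $\lambda=\mu^+=\Theta^{+\omega+1}$.
\item[(d)] In $N$ there are exactly $\lambda$ subsets of $\lambda$ of size $<\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each iterand is $\Theta^+$-closed, so $\mathbb P$ is by (F1). We have $\mathbb P_{\le n}\subseteq V^W_{\kappa_n}$ and $|\mathbb P|\le\mu^\omega\le2^\mu=\lambda<\chi$. Since $|\mathbb P_{<n}|<\kappa_n$, the cardinal $\kappa_n$ is inaccessible in $W[G_{<n}]$, so $\mathbb P_n$ is $\kappa_n$-c.c.\ there, and a two-step iteration of $\kappa_n$-c.c.\ posets is $\kappa_n$-c.c.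

(b) Let $X$ be directed with $|X|<\kappa_n$. Define $q(m)$ for $m>n$ recursively as a name for $\bigcup_{p\in X}p(m)$. If $q{\restriction}m$ is below all $p{\restriction}m$, it forces $\{p(m):p\in X\}$ to be directed: for $p,p'\in X$ with common extension $r\in X$, $r{\restriction}m$ forces $r(m)\le p(m),p'(m)$. As $|X|<\kappa_n\le\kappa_{m-1}$, the union is a condition. The size is at most $\mu^\omega$, and $\chi$ is a strong limit in $W[G_{\le n}]$.

(c) $\Theta^+$-closure preserves cardinals $\le\Theta^+$. Each $\kappa_n$ is regular in $W[G_{\le n}]$ by (a), hence in $N$ by (b), and $\mathbb P_n$ collapses all cardinals in $(\kappa_{n-1},\kappa_n)$. The subsets of $\kappa_{n-1}$ in $N$ lie in $W[G_{\le n}]$, where each is named by a $\kappa_{n-1}$-sequence of antichains of $\mathbb P_{\le n}$; there are $(\kappa_n^{<\kappa_n})^W=\kappa_n$ such sequences. So $\mu$ is a strong limit. A map $\delta\to\lambda$ with $\delta<\mu$ lies in some $W[G_{\le n}]$, where $\lambda$ is regular; apply (F8).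

(d) Such a set is bounded by some $\gamma<\lambda$ and lies in some $W[G_{\le n}]$, which by (F2) has at most $(2^\mu)^W=\lambda$ subsets of $\gamma$.
\end{proof}

\section{Approachability}\label{sec:approach}

To show that a $\bar\kappa$-closed poset preserves the stationarity of $T\subseteq S^\lambda_\delta$, $\delta<\bar\kappa$, one takes an elementary submodel $X$ with $X\cap\lambda=\gamma\in T$ and builds inside $X$ a decreasing $\delta$-sequence of conditions that pushes a given club cofinally toward $\gamma$. At a limit step $i<\delta$ one needs a lower bound \emph{in $X$}, and for this the sequence built so far should be in $X$. For $\delta=\omega$ there are no limit steps. For $\delta>\omega$ the following notion supplies what is needed.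

Let $a=\langle a_\varepsilon:\varepsilon<\lambda\rangle$ be a sequence of subsets of $\lambda$ and $a[\gamma]=\{a_\varepsilon:\varepsilon<\gamma\}$. An ordinal $\gamma<\lambda$ of uncountable cofinality is \emph{approachable via $a$} if there is an unbounded $A\subseteq\gamma$ of order type $\mathrm{cf}(\gamma)$ all of whose proper initial segments are in $a[\gamma]$.

\begin{lemma}[Shelah]\label{lem:shelah}
Work in any model in which $\lambda$ is regular and $a$ is a $\lambda$-sequence of subsets of $\lambda$. Let $T\subseteq S^\lambda_\delta$ be stationary, with all points of $T$ approachable via $a$ if $\delta>\omega$. Let $\mathbb F$ be $\bar\kappa$-closed with $\delta<\bar\kappa$. Then $\mathbb F$ forces that $T$ meets every club subset of the ordinal $\lambda$.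
\end{lemma}

\begin{proof}
Let $p\Vdash$ ``$\dot C$ is club in $\lambda$''. Let $\vartheta$ be a large regular cardinal and $\lhd$ a well-order of $H(\vartheta)$. Take a continuous $\in$-chain of length $\lambda$ of elementary submodels $X$ of $(H(\vartheta),\in,\lhd)$ of size $<\lambda$ that contain $\lambda,a,\mathbb F,p,\dot C$ and satisfy $X\cap\lambda\in\lambda$. The ordinals $X\cap\lambda$ form a club, so $X\cap\lambda=\gamma\in T$ for some such $X$. Let $\langle\alpha_i:i<\delta\rangle$ enumerate increasingly an unbounded $A\subseteq\gamma$ all of whose proper initial segments are in $X$. If $\delta>\omega$ it exists by approachability, since $a\in X$ and $\gamma\subseteq X$ give $a[\gamma]\subseteq X$; if $\delta=\omega$ the initial segments are finite subsets of $X$. Let $p_0=p$; let $p_{i+1}$ be the $\lhd$-least condition below $p_i$ that forces some $\beta>\alpha_i$ into $\dot C$, and $\beta_i$ the least such $\beta$ for $p_{i+1}$; at limits let $p_i$ be the $\lhd$-least lower bound. The sequence $\langle p_l:l\le i\rangle$ is definable from the parameters and $A\cap\alpha_i\in X$, so $p_i\in X$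 for all $i<\delta$, and $\beta_i\in X\cap\lambda=\gamma$. As $\delta<\bar\kappa$, the $p_i$ have a lower bound. It forces that $\gamma=\sup_i\beta_i$ is a limit point of $\dot C$, so $\gamma\in\dot C\cap T$.
\end{proof}

Now work in $N$. By Lemma~\ref{lem:N}(d), fix an enumeration $a=\langle a_\varepsilon:\varepsilon<\lambda\rangle$ of all subsets of $\lambda$ of size $<\mu$; ``approachable'' means approachable via $a$. Let $\Lambda$ be the set of limit $\gamma<\lambda$ such that for every $\varepsilon<\gamma$ all subsets of $a_\varepsilon$ are in $a[\gamma]$. Since $\mu$ is a strong limit, each $a_\varepsilon$ has fewer than $\mu$ subsets, whose least indices are bounded by some $f(\varepsilon)<\lambda$; the limit ordinals closed under $f$ are in $\Lambda$, and $\Lambda$ is closed. So $\Lambda$ is club.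

\begin{definition}\label{def:QB}
The poset $\mathbb Q$ consists of $\emptyset$ and all closed $c\subseteq\Lambda$ with a largest element such that every $\gamma\in c$ of uncountable cofinality is approachable. The order is end-extension.

For a regular uncountable $\bar\kappa<\mu$, the poset $\mathbb B_{\bar\kappa}$ consists of $(\emptyset,\emptyset)$ and all $(c,b)$ such that $c\in\mathbb Q$ and $b=\langle\gamma_i:i\le\zeta\rangle$, $\zeta<\bar\kappa$, is a strictly increasing continuous sequence of elements of $c$ with $\gamma_\zeta=\max c$ and $\{\gamma_l:l\le i\}\in a[\gamma_{i+1}]$ for $i<\zeta$. The order is end-extension in both coordinates.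
\end{definition}

A decreasing sequence in $\mathbb Q$ has a lower bound only if the supremum of the maxima is approachable or has cofinality $\omega$. The coordinate $b$ carries along a witness for this, which makes $\mathbb B_{\bar\kappa}$ closed. The poset $\mathbb B_{\bar\kappa}$ is never used in building the final model; it serves to show that $\mathbb Q$ is distributive, that $S$ is stationary, and that $\rho$ is approachable in the target model.

If $H$ is $\mathbb Q$-generic, $E=\bigcup H$ is club in $\lambda$, because any $c$ can be extended by adding an arbitrarily large $\gamma\in\Lambda$ of cofinality $\omega$. Moreover $H=\{\emptyset\}\cup\{E\cap(\gamma+1):\gamma\in E\}$; we call these sets the \emph{closed initial segments} of $E$ and identify $H$ with $E$.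

\begin{lemma}\label{lem:QB}
\begin{enumerate}
\item[(a)] $\mathbb B_{\bar\kappa}$ is $\bar\kappa$-closed, and $\pi(c,b)=c$ is a projection to $\mathbb Q$.
\item[(b)] $\mathbb Q$ adds no new sequences of length $<\mu$ of elements of $N$.
\item[(c)] If $E$ is $\mathbb Q$-generic over $N$, then $\mathbb B_{\bar\kappa}/E$ is $\bar\kappa$-closed in $N[E]$.
\item[(d)] $\mathbb B_{\bar\kappa}$ adds an increasing sequence $\langle\gamma_i:i<\bar\kappa\rangle$ cofinal in $\lambda$ with $\{\gamma_l:l\le i\}\in a[\gamma_{i+1}]$ for all $i<\bar\kappa$.
\end{enumerate}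
\end{lemma}

\begin{proof}
(a) Take a decreasing sequence of limit length $<\bar\kappa$ that is not eventually constant. Two comparable conditions with the same $b$-part have the same $\max c$, so they are equal. Hence the $b$-parts keep growing, and their union is $b=\langle\gamma_i:i<\zeta\rangle$ with $\zeta<\bar\kappa$ a limit ordinal. Let $\gamma=\sup_i\gamma_i\in\Lambda$, and let $c$ be the union of the $c$-parts together with $\gamma$. Suppose $\mathrm{cf}(\gamma)>\omega$. Take $D\subseteq\zeta$ unbounded of order type $\mathrm{cf}(\zeta)=\mathrm{cf}(\gamma)$ and $A=\{\gamma_l:l\in D\}$. A proper initial segment of $A$ is a subset of some $\{\gamma_l:l\le i\}=a_\varepsilon$ with $\varepsilon<\gamma_{i+1}<\gamma$, so it is in $a[\gamma]$ because $\gamma\in\Lambda$. Thus $\gamma$ is approachable, $c\in\mathbb Q$, and $(c,b^\frown\gamma)$ is a lower bound.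

Given $(c,b)$ and $c'\le c$, choose $\gamma'\in\Lambda$ of cofinality $\omega$ above all elements of $c'$ and above an index $\varepsilon$ with $a_\varepsilon=\mathrm{ran}(b)$. Then $(c'\cup\{\gamma'\},b^\frown\gamma')\le(c,b)$, and its first coordinate extends $c'$.

(b) Let $f\in N[E]$ have length $<\kappa_m$ and values in $N$. By (F5), $N[E]\subseteq N[G]$ for a $\mathbb B_{\kappa_m}$-generic $G$, and $f\in N$ by (a) and (F1).

(c) A decreasing sequence of length $<\bar\kappa$ in $\mathbb B_{\bar\kappa}/E$ is in $N$ by (b). For the lower bound $(c,b^\frown\gamma)$ from (a) we have $c\cap\gamma=E\cap\gamma$, since the $c$-parts are closed initial segments of $E$ with maxima cofinal in $\gamma$, and $\gamma\in E$ as $E$ is closed. So $c=E\cap(\gamma+1)$.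

(d) For each $i<\bar\kappa$ the open set $D_i=\{(c,b):i\in\mathrm{dom}(b)\}$ is dense, by induction on $i$: by (a) and (F1) the set $\bigcap_{l<i}D_l$ is dense, and the one-step extension in (a) with $c'=c$ takes a member of it into $D_i$. The one-step extension also makes $\max c$ as large as we like. The union of the $b$-parts of the generic filter is as required.
\end{proof}

Let $E$ be $\mathbb Q$-generic over $N$. \textbf{The final model is $N[E]$.} By Lemma~\ref{lem:QB}(b), Lemma~\ref{lem:tight}(b) and (F8), $N$ and $N[E]$ have the same cardinals $\le\lambda$ and the same cofinalities of ordinals below $\lambda$, and $\lambda=\mu^+=\Theta^{+\omega+1}$ in $N[E]$. By Lemmas~\ref{lem:W}(a), \ref{lem:N}(a) and~\ref{lem:QB}(b), the pair $(V,N[E])$ is $\Theta$-tight, as Theorem~\ref{thm:main} requires.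

\section{The set $S$ in the final model}\label{sec:S}

We prove clause (2). The pair $(W,N[E])$ is $\Theta$-tight, so by Lemma~\ref{lem:tight}(b) an ordinal has cofinality $\delta\le\Theta$ in $N[E]$ if and only if it does in $W$. Hence Lemma~\ref{lem:W}(c) remains true in $N[E]$: $S\subseteq S^\lambda_{\le\Theta}$, and $S$ reflects at no ordinal of cofinality $\le\Theta$.

Let $\delta\le\Theta$ be regular and let $C\in N[E]$ be club in $\lambda$. We must show that $C$ meets $S\cap S^\lambda_\delta$. Since $\mathbb Q$ is not closed enough for a direct argument, we pass to a larger model. Let $G_{\mathbb B}$ be $\mathbb B_{\Theta^+}/E$-generic over $N[E]$. By (F5), $N[G_{\mathbb B}]\supseteq N[E]$ is a generic extension of $V[G_\mu]$ by $\mathbb S_\mu*\dot{\mathbb F}$, where $\mathbb F=\mathbb P*\dot{\mathbb B}_{\Theta^+}$ is $\Theta^+$-closed in $W$. Let $\dot C$ be an $\mathbb S_\mu*\dot{\mathbb F}$-name for $C$. By genericity it suffices to find, in $V[G_\mu]$, below every $(p_0,\dot f_0)$ forcing ``$\dot C$ is club in $\lambda$'' a condition forcing $\eta\in\dot C\cap\dot S$ for some $\eta$ of cofinality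 $\delta$ in $V[G_\mu]$; then $\mathrm{cf}(\eta)=\delta$ in $N[E]$ by tightness.

Build a decreasing sequence $\langle(p_i,\dot f_i):i<\delta\rangle$. Given $(p_i,\dot f_i)$, extend it to a condition forcing some $\beta_i>\eta_{p_i}$ into $\dot C$, and raise the height so that $\eta_{p_{i+1}}>\beta_i$. At a limit $i$ let $p_i=(\sup_{l<i}\eta_{p_l},\bigcup_{l<i}s_{p_l})$, which is a condition by Lemmas~\ref{lem:strat}(a) and~\ref{lem:union}; it forces $\langle\dot f_l:l<i\rangle$ to be decreasing in $\dot{\mathbb F}$, and we let $\dot f_i$ name a lower bound. The sequence $\langle p_i:i<\delta\rangle$ is continuous. Let $\eta=\sup_i\eta_{p_i}$. Then $\mathrm{cf}(\eta)=\delta\le\Theta$, so by the same two lemmas $p^*=(\eta,\bigcup_is_{p_i}\cup\{\eta\})$ is a condition below all $p_i$. As $\delta<\Theta^+$, there is a name $\dot f^*$ for a lower bound of the $\dot f_i$. The condition $(p^*,\dot f^*)$ forces $\eta\in\dot S$, and it forces $\eta=\sup_i\beta_i\in\dot C$. This proves clause (2).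

\section{Reflection in the final model}\label{sec:refl}

We prove clause (1); the statement $\mathrm{Refl}(\lambda)$ then follows from Lemma~\ref{lem:basic}(c), choosing $m$ with $\Theta^{+m}>\delta$. In $N[E]$ let $\delta<\mu$ be regular, $T\subseteq S^\lambda_\delta$ stationary and $m\ge1$ with $\Theta^{+m}>\delta$. Put
\[
n=m-1,\qquad\kappa=\kappa_n,\qquad\bar\kappa=\kappa_{n-1}=\Theta^{+m},\qquad\mathbb B=\mathbb B_{\bar\kappa}.
\]
Replacing $T$ by $T\cap E$ we may assume $T\subseteq E$, so that all points of $T$ are approachable if $\delta>\omega$. We lift the embedding of Proposition~\ref{prop:gensc} to $N[E]$ and apply Lemma~\ref{lem:rho}.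

\subsection*{The embedding and the tight pairs}
Let $\mathbb D$ be as in Proposition~\ref{prop:gensc}, let $W^+$ be the extension of $W$ by a filter that is $\mathbb D$-generic over $N[E]$, and let $j:W\to M'$ be the embedding in $W^+$. Conditions of $\mathbb Q$ and $\mathbb B$ are coded by subsets of $\lambda$ and $\chi$ is a strong limit, so by (F2) we may take $\mathbb P*\dot{\mathbb Q}\in H(\chi)^W$ and
\[
\mathbb A:=\mathbb P_{>n}*\dot{\mathbb B}\in H(\chi)^{W[G_{\le n}]}.
\]
By (F3), $G_{\mathbb P}*E$ is $\mathbb P*\dot{\mathbb Q}$-generic over $W^+$. Put $N^+=W^+[G_{\mathbb P}]$. By Lemma~\ref{lem:tight}(a), $H(\chi^+)^W=H(\chi^+)^{W^+}=H(\chi^+)^{M'}$, so $\mathbb P_{<n},\mathbb P_{\le n},\mathbb P$ are in $M'$ and have size $\le\chi$ there. Lemma~\ref{lem:tight}(d) gives: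
\begin{enumerate}
\item[(T1)] $(W[G],W^+[G])$ is $\chi$-tight for $G=G_{<n},\ G_{\le n},\ G_{\mathbb P},\ G_{\mathbb P}*E$;
\item[(T2)] $(M'[G],W^+[G])$ is $\chi$-tight for $G=G_{<n},\ G_{\le n},\ G_{\mathbb P}$.
\end{enumerate}
By (T1), $N[E]$ and $N^+[E]$ have the same subsets of $\lambda$ and the same cofinalities of ordinals $\le\lambda$. So in $N^+[E]$ the cardinals $\lambda$ and $\bar\kappa$ are regular, $T\subseteq S^\lambda_\delta$ is stationary, and its points are approachable if $\delta>\omega$. By (T1) and Lemma~\ref{lem:tight}(c), the following posets are $\bar\kappa$-closed: $\mathbb P_n$ in $W^+[G_{<n}]$, $\mathbb A$ in $W^+[G_{\le n}]$, and $\mathbb B/E$ in $N^+[E]$.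

\subsection*{The quotient forcing}
To lift $j$ through $\mathbb P_n$ we need a generic for the part $\mathrm{Coll}(\bar\kappa,[\kappa,j(\kappa)))$ of $j(\mathbb P_n)$, and the later master conditions require that this generic carry $G_{>n}$, $E$, and a witness that $\rho$ is approachable. We therefore first add these objects and then absorb them into the collapse.

Let $G_{\mathbb B}$ be $\mathbb B/E$-generic over $N^+[E]$. By (F5) it is $\mathbb B$-generic over $N^+$ and $E$ is the union of its $c$-parts. Let $\langle\gamma_i:i<\bar\kappa\rangle$ be the sequence of Lemma~\ref{lem:QB}(d). Let $\mathbb C=\mathrm{Coll}(\bar\kappa,[\kappa,j(\kappa)))$ as computed in $N^+[G_{\mathbb B}]$, let $h$ be $\mathbb C$-generic over that model, and $N^*=N^+[G_{\mathbb B}][h]$. The poset $\mathbb B/E*\dot{\mathbb C}$ is $\bar\kappa$-closed in $N^+[E]$ and $\delta<\bar\kappa$. By Lemma~\ref{lem:shelah} and (F1):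
\begin{enumerate}
\item[($*$)] $T$ meets every club subset of $\lambda$ in $N^*$, and every $\omega$-sequence of ordinals in $N^*$ is in $N^+[E]$, hence in $N[E]$.
\end{enumerate}

The filter $G_{>n}*G_{\mathbb B}$ is $\mathbb A$-generic over $W^+[G_{\le n}]$. By the closure of $\mathbb A$ and $\mathbb P_n$, sequences of ordinals of length $<\bar\kappa$ in $N^+[G_{\mathbb B}]$ are in $W^+[G_{<n}]$, and then in $M'[G_{<n}]$ by (T2). Conditions of $\mathbb C$ are coded by such sequences, so $\mathbb C$ is the same poset when computed in $M'[G_{<n}]$ or in $M'[G_{\le n}]$.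

We apply Lemma~\ref{lem:absorb} in $M'[G_{\le n}]$. By (T2), $\mathbb A\in M'[G_{\le n}]$ and $|\mathbb A|\le\chi<j(\kappa)$ there. It is $\bar\kappa$-closed there, and $\bar\kappa$ is regular, because both hold in the larger model $W^+[G_{\le n}]$. The cardinal $j(\kappa)$ is inaccessible in $M'$ by elementarity and remains so, since $|\mathbb P_{\le n}|\le\chi$. By (F3), $(G_{>n}*G_{\mathbb B})\times h$ is $\mathbb A\times\mathbb C$-generic over $W^+[G_{\le n}]$, hence over $M'[G_{\le n}]$. So there is $h'$, $\mathbb C$-generic over $M'[G_{\le n}]$, with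
\[
M_1:=M'[G_{\le n}][h']=M'[G_{\le n}][G_{>n}*G_{\mathbb B}][h]\subseteq N^*.
\]
In particular $G_{>n}$, $G_{\mathbb B}$, $E$ and $\langle\gamma_i:i<\bar\kappa\rangle$ are in $M_1$. Also $G_{\mathbb P}\in M_1$: the translation map $\mathbb P\to\mathbb P_{>n}$ is in $H(\chi^+)^{W[G_{\le n}]}$, hence in $M'[G_{\le n}]$ by (T1) and (T2), and it recovers $G_{\mathbb P}$ from $G_{\le n}$ and $G_{>n}$. Finally $j{\restriction}\chi'\in M'$ for every $\chi'\le\chi$, as this is a function in $W^+$.

\subsection*{Lifting through $\mathbb P_{\le n}$}
Since $\mathbb P_{<n}\in V^W_\kappa$, $j$ fixes $\mathbb P_{<n}$ and its conditions, so it lifts to $j:W[G_{<n}]\to M'[G_{<n}]$. As $j(\bar\kappa)=\bar\kappa$, in $M'[G_{<n}]$ we have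
\[
j(\mathbb P_n)=\mathrm{Coll}(\bar\kappa,{<}j(\kappa))\cong\mathrm{Coll}(\bar\kappa,{<}\kappa)\times\mathbb C.
\]
The first factor is $\mathbb P_n$, because $M'[G_{<n}]$ and $W[G_{<n}]$ have the same sequences of ordinals of length $<\bar\kappa$ by (T1) and (T2). By (F3), $G_n\times h'$ is generic for the product over $M'[G_{<n}]$. A condition $p\in\mathbb P_n$ is a set of fewer than $\kappa$ tuples of ordinals below $\kappa$, so $j(p)=p$. Hence $j$ lifts to $j:W[G_{\le n}]\to M_1$.

\subsection*{Lifting through $\mathbb P_{>n}$}
Let $e\in W[G_{\le n}]$ enumerate $\mathbb P_{>n}$ in length $\chi'\le\chi$. Then $e\in H(\chi^+)^{W[G_{\le n}]}\subseteq M_1$, and $j(e)$, $j{\restriction}\chi'$, $G_{>n}$ are in $M_1$, so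
\[
j''G_{>n}=\{j(e)(j(i)):e(i)\in G_{>n}\}\in M_1.
\]
This set is directed and has size $\le\chi<j(\kappa)$ in $M_1$. By Lemma~\ref{lem:N}(b) and elementarity, $j(\mathbb P_{>n})$ is $j(\kappa)$-directed closed in $M_1$, so there is a master condition $r^*$. Let $k\ni r^*$ be $j(\mathbb P_{>n})$-generic over $N^*$. Then $j$ lifts to $j:N\to M_2:=M_1[k]$.

\subsection*{Lifting through $\mathbb Q$}
Let $\rho=\sup j''\lambda$. As $j{\restriction}\lambda\in M'$ and $j(\lambda)>j(\kappa)>\lambda$ is regular in $M_2$, we have $\rho<j(\lambda)$. Let
\[
c^*=\bigcup\{j(c):c\text{ a closed initial segment of }E\}\cup\{\rho\}.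
\]
Let $e\in N$ enumerate $\mathbb Q$ in length $\chi'\le\chi$. Then $e\in H(\chi^+)^N\subseteq M'[G_{\mathbb P}]\subseteq M_1$ by (T1) and (T2), and $E\in M_1$, $j{\restriction}\chi'\in M'$, $j(e)\in M_2$. So the set of all $j(c)=j(e)(j(i))$ with $c=e(i)$ a closed initial segment of $E$ is in $M_2$, and $c^*\in M_2$.

\begin{lemma}\label{lem:cstar}
$c^*\in j(\mathbb Q)$.
\end{lemma}

\begin{proof}
Work in $M_2$. The sets $j(c)$ are conditions of $j(\mathbb Q)$, they end-extend one another, and their maxima $j(\max c)$ are cofinal in $\rho$. A limit point of $c^*$ below $\rho$ lies below some $j(\max c)$, so it is a limit point of $j(c)$ and belongs to $j(c)$. Thus $c^*$ is closed with maximum $\rho$. Each $j(c)$ is contained in the club $j(\Lambda)$, so $\rho\in j(\Lambda)$ and $c^*\subseteq j(\Lambda)$. The points of $c^*$ below $\rho$ of uncountable cofinality are approachable via $j(a)$, since they lie in some $j(c)$.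

It remains to treat $\rho$. The cardinal $\bar\kappa=j(\bar\kappa)$ is regular, and $A=\{j(\gamma_i):i<\bar\kappa\}\in M_2$ is unbounded in $\rho$ of order type $\bar\kappa$; so $\mathrm{cf}(\rho)=\bar\kappa$. For $i<\bar\kappa$ there is $\varepsilon<\lambda$ with $\{\gamma_l:l\le i\}=a_\varepsilon$. This set is in $N$ and has order type $i+1<\kappa$, so
\[
j(a)_{j(\varepsilon)}=j(a_\varepsilon)=j''a_\varepsilon=\{j(\gamma_l):l\le i\},\qquad j(\varepsilon)<\rho.
\]
Since $\rho\in j(\Lambda)$, all subsets of this set are in $j(a)[\rho]$. Every proper initial segment of $A$ is such a subset, so $\rho$ is approachable via $j(a)$.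
\end{proof}

The condition $c^*$ end-extends $j(c)$ for every closed initial segment $c$ of $E$, so it is a master condition. Let $E^*$ be $j(\mathbb Q)$-generic over $N^*[k]$ below $c^*$. Then $j$ lifts to $j:N[E]\to M_3:=M_2[E^*]$.

\subsection*{Conclusion}
We check the hypotheses of Lemma~\ref{lem:rho} for $j:N[E]\to M_3$. The critical point is $\kappa<\lambda$, $j{\restriction}\lambda\in M_3$, $\rho<j(\lambda)$, and the points of $T$ have cofinality $\delta<\kappa$ in $N[E]$. The last two extensions add no new information about $\lambda$: $j(\mathbb P_{>n})$ is $j(\kappa)$-closed in $M_1$, $j(\mathbb Q)$ adds no sequences of length $<j(\mu)$ of elements of $M_2$ by Lemma~\ref{lem:QB}(b) and elementarity, and $\lambda<j(\kappa)<j(\mu)$. Hence $(M_1,M_3)$ is $\lambda$-tight.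

(a) The increasing sequence $\langle\gamma_i:i<\bar\kappa\rangle\in M_3$ is cofinal in $\lambda$ and $\bar\kappa=j(\bar\kappa)$ is regular and uncountable in $M_3$, so $\mathrm{cf}^{M_3}(\lambda)=\bar\kappa>\omega$.

(b) An $\omega$-sequence of ordinals in $M_3$ is in $M_1\subseteq N^*$, hence in $N[E]$ by ($*$).

(c) A club subset of $\lambda$ in $M_3$ is in $M_1\subseteq N^*$, so $T$ meets it by ($*$).

By Lemma~\ref{lem:rho}, $M_3$ satisfies ``$j(T)$ reflects at an ordinal below $j(\lambda)$ of cofinality $j(\bar\kappa)$''. By elementarity, in $N[E]$ the set $T$ reflects at an ordinal of cofinality $\bar\kappa=\Theta^{+m}$. This proves clause (1) and completes the proof of Theorem~\ref{thm:main}. \qed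

\begin{thebibliography}{9}

\bibitem{Jech}
Jech, \emph{Set Theory}, 3rd ed.

\bibitem{LH}
Chris Lambie-Hanson, \emph{Bounded stationary reflection II}, arXiv:1505.03395 (2015).

\end{thebibliography}
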